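\title{Online ordered Ramsey numbers of intersection-free matchings versus paths}

\begin{abstract}
In the online ordered Ramsey game Builder draws edges on a linearly ordered vertex set, Painter colors each edge red or blue, and the game ends when a red copy of an ordered graph $G$ or a blue copy of the ordered path $P_n$ appears. We prove that for every ordered matching $M$ without two crossing edges the game lasts at most $n+c$ turns under optimal play, where $c$ depends only on $M$. For every other ordered graph $G$ it lasts at least $\frac32(n-1)$ turns. Hence these matchings are exactly the ordered graphs whose online ordered Ramsey number against $P_n$ is at most $n+O(1)$.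
\end{abstract}

\section{Introduction}

An \emph{ordered graph} is a finite graph with a linear ordering of its vertices. A \emph{copy} of an ordered graph $G$ in an edge set on a linearly ordered vertex set is the image of an order-preserving injection of $V(G)$ that sends edges to edges; copies need not be induced. The \emph{ordered path} $P_n$ has vertices $v_1<\dots<v_n$ and edges $v_iv_{i+1}$ for $1\le i\le n-1$. We write an edge with its left end first.

Fix an infinite linearly ordered set $V$, for example $\mathbb N$; everything below holds for every such $V$. Given ordered graphs $G$ and $H$, the \emph{online ordered Ramsey game} is played on $V$. On each turn Builder draws a new edge between two elements of $V$, and Painter colors it red or blue. The game ends as soon as there is a red copy of $G$ or a blue copy of $H$. Builder wants to minimize the number of turns and Painter wants to maximize it, and the \emph{online ordered Ramsey number} $r_o(G,H)$ is the number of turns under optimal play. If $G$ or $H$ has no edges, the game is over before the first turn and $r_o(G,H)=0$; in particular $r_o(G,P_1)=0$.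

Let $H=P_n$ and let $G$ have at least one edge. If Painter always answers blue, the game lasts at least $n-1$ turns. If $G$ is a single edge, Builder draws the edges of a path one after another and the value is exactly $n-1$. So $r_o(G,P_n)-(n-1)$ measures the turns that Painter can make Builder waste, and one may ask for which $G$ the waste is bounded independently of $n$. Painter wastes a turn whenever she answers red, so a bounded waste requires that a bounded number of red answers already forces a red $G$, however long the blue path has grown in between.

An \emph{ordered matching} is an ordered graph whose edges are pairwise vertex-disjoint; isolated vertices are allowed. Two disjoint edges lie in one of three positions: one after the other, one inside the other, or crossing. The crossing pair is the \emph{intersecting matching} $X$, with vertices $a<b<c<d$ and edges $ac$, $bd$, and an ordered matching is \emph{intersection-free} if it contains no copy of $X$. A greedy Painter forces a waste that is linear in $n$ as soon as $G$ has two edges that share a vertex or cross (Section~\ref{sec:lower}), so intersection-free matchings are the only candidates for a bounded waste. For the simplest of them the waste is indeed bounded: for the \emph{serial} matching $M_k$, with edges $v_1w_1,\dots,v_kw_k$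 and $v_1<w_1<v_2<w_2<\dots<v_k<w_k$, it is known that $r_o(M_k,P_n)\le n+2k-4$ for $n\ge4$ and $k\ge2$. The following question comes from the paper of Clemen, Heath and Lavrov~\cite{CHL}: \emph{is there, for every intersection-free matching $M$, a constant $c$, depending on $M$ but not on $n$, such that $r_o(M,P_n)\le n+c$ for all $n$?} The answer is yes.

\begin{theorem}\label{thm:upper}
Let $M$ be an intersection-free ordered matching with $m\ge1$ edges. Then for all $n\ge1$,
\[
r_o(M,P_n)\le n+c,\qquad c=2\cdot3^{4^m}.
\]
\end{theorem}

\begin{theorem}\label{thm:class}
Let $G$ be a finite ordered graph that is not an intersection-free matching. Then $r_o(G,P_n)\ge\frac32(n-1)$ for all $n$. Hence $r_o(G,P_n)\le n+O(1)$ if and only if $G$ is an intersection-free matching. If $G$ is an intersection-free matching with $m\ge1$ edges, then $n+m-2\le r_o(G,P_n)\le n+2\cdot3^{4^m}$ for $n\ge2$.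
\end{theorem}

We do not claim that the constants $\frac32$ and $2\cdot3^{4^m}$ are sharp.

For Theorem~\ref{thm:upper}, Builder keeps one blue path as a stack: a blue answer extends it, and a red answer removes its last vertex. Each red answer then costs two turns, and it remains to place the new vertices so that few red answers force a red $M$ (Section~\ref{sec:stack}). Section~\ref{sec:small} does this by hand for three small matchings. Section~\ref{sec:frames} isolates the statement that can be proved by induction, Section~\ref{sec:induction} proves it, and Section~\ref{sec:final} deduces the theorem.

\section{Four obstructions and the lower bounds}\label{sec:lower}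

We prove Theorem~\ref{thm:class}, assuming Theorem~\ref{thm:upper}; the proof of Theorem~\ref{thm:upper} does not use this section.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Suppose that $G$ is not an intersection-free matching. Then $G$ contains $X$ or has a vertex of degree at least $2$. In the second case two edges share a vertex, which is the middle, the smallest or the largest of their three ends $a<b<c$, so $G$ contains
\[
P_3=\{ab,bc\},\qquad S=\{ab,ac\}\qquad\text{or}\qquad S'=\{ac,bc\}.
\]
Let $F\in\{X,P_3,S,S'\}$ be contained in $G$. Painter colors an edge red unless this creates a red $F$. Then there is never a red $F$, hence never a red $G$, and the game can only end with a blue path $u_1<\dots<u_n$. Fix $i\le n-1$. The edge $u_iu_{i+1}$ was colored blue, so coloring it red would have completed a red $F$. Since $F$ has two edges, there is a red edge $\varphi(i)$ that forms a copy of $F$ with $u_iu_{i+1}$. We check that a red edge $pq$ equals $\varphi(i)$ for at most two indices $i$.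
\begin{itemize}
\item $F=X$. If $u_iu_{i+1}$ plays the role of $ac$, then $p$ lies in the open interval $(u_i,u_{i+1})$; if it plays the role of $bd$, then $q$ does. These intervals are pairwise disjoint, so each of $p$ and $q$ accounts for at most one $i$.
\item $F=P_3$. Either $q=u_i$ or $p=u_{i+1}$, and each equation holds for at most one $i$.
\item $F=S$. The two edges share their left end, so $p=u_i$, which holds for at most one $i$.
\item $F=S'$. The two edges share their right end, so $q=u_{i+1}$, which holds for at most one $i$.
\end{itemize}
Thus at least $(n-1)/2$ red edges were drawn besides the $n-1$ edges of the path, and $r_o(G,P_n)\ge\frac32(n-1)$. This bound exceeds $n+c$ for every fixed $c$ and large $n$. Conversely, an intersection-free matching $G$ satisfies $r_o(G,P_n)\le n+O(1)$ by Theorem~\ref{thm:upper} if it has an edge, and $r_o(G,P_n)=0$ if it has none. This gives the equivalence.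

Finally, let $G$ have $m\ge1$ edges and let $n\ge2$. Painter colors the first $m-1$ edges red and all later edges blue. There is never a red $G$, and a blue $P_n$ needs $n-1\ge1$ blue edges, all drawn after turn $m-1$. So $r_o(G,P_n)\ge n+m-2$, and the upper bound is Theorem~\ref{thm:upper}.
\end{proof}

The last bound shows that the constant in Theorem~\ref{thm:upper} must depend on $M$.

\section{The stack game}\label{sec:stack}

\subsection*{Reduction to the rationals}
Builder will repeatedly need a new vertex between two old ones. This is possible in $\mathbb Q$, and a strategy of bounded length on $\mathbb Q$ can be carried to any vertex set.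

\begin{lemma}\label{lem:Q}
Let $M$ be an ordered matching and let $M^\circ$ be $M$ with its isolated vertices deleted. If Builder can force a red $M^\circ$ or a blue $P_n$ within $T$ turns on $\mathbb Q$, then he can force a red $M$ or a blue $P_n$ within $T$ turns on $V$.
\end{lemma}

\begin{proof}
Fix a deterministic strategy on $\mathbb Q$ that ends within $T$ turns. Painter has two replies on each turn, so there are at most $2^T$ plays, and only finitely many rationals $q_1<\dots<q_N$ occur as ends of edges in them. Let $p=|V(M)|$ and choose $z_1<z_2<\dots<z_{(N+1)(p+1)}$ in $V$. Builder plays the same strategy with $q_i$ replaced by $z_{i(p+1)}$. The order is preserved, so he obtains a red $M^\circ$ or a blue $P_n$ within $T$ turns. At least $p$ of the $z_j$ lie before the first vertex of a red $M^\circ$, between any two consecutive vertices, and after the last one, so the isolated vertices of $M$ can be added.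
\end{proof}

From now on the game is played on $\mathbb Q$, intervals are intervals of $\mathbb Q$, and matchings have no isolated vertices. The empty matching $\emptyset$ is allowed, and every set contains a red copy of it.

\subsection*{Structure of intersection-free matchings}
Write $A_1A_2$ for the matching that consists of $A_1$ followed, entirely to its right, by $A_2$. Write $\widehat C$ for $C$ together with one new edge whose left end precedes all of $C$ and whose right end follows all of $C$; thus $\widehat\emptyset$ is a single edge. These two operations generate all intersection-free matchings.

\begin{lemma}\label{lem:structure}
Every nonempty intersection-free matching $A$ has the form $\widehat C$, or the form $A_1A_2$ with $A_1,A_2\ne\emptyset$. Here $C,A_1,A_2$ are intersection-free and have fewer edges than $A$.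
\end{lemma}

\begin{proof}
Let $p$ be the leftmost vertex of $A$ and $pq$ its edge. Any other edge $rs$ has $p<r<s$ and $r,s\neq q$, and $r<q<s$ is excluded because $pq$, $rs$ would form an $X$. So $rs$ lies inside $(p,q)$ or to the right of $q$. If no edge lies to the right of $q$, then $A=\widehat C$, where $C$ consists of the other edges. Otherwise $A=A_1A_2$, where $A_1$ is the part of $A$ in $[p,q]$ and $A_2$ is the rest. Deleting edges creates no $X$.
\end{proof}

This lemma is the only place where the proof of Theorem~\ref{thm:upper} uses that $M$ is intersection-free.

\subsection*{The stack}
Builder restricts himself to the following \emph{stack game}. He maintains a stack $-\infty=s_0<s_1<\dots<s_\ell$, initially $\{-\infty\}$, where $s_1,\dots,s_\ell$ are rationals; $\ell$ is the \emph{height} and $s_\ell$ is the \emph{top}. He repeatedly names a rational $x>s_\ell$ that is \emph{fresh}, that is, not named before.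
\begin{itemize}
\item If $\ell=0$, then $x$ is pushed onto the stack and no edge is drawn (a \emph{free push}).
\item If $\ell\ge1$, he draws $s_\ell x$. If Painter answers blue, $x$ is pushed. If she answers red, $s_\ell$ is \emph{popped}, that is, removed from the stack, and $x$ is discarded.
\end{itemize}
At all times $s_1<\dots<s_\ell$ is a blue ordered path, and $s_0=-\infty$ is never popped. After a red answer neither end of the red edge is used again, so the red edges form a matching. Builder's only freedom is where to place the points, and this decides which matching it is.

\begin{lemma}\label{lem:count}
Suppose that Builder has a rule for naming points in the stack game under which every position without a red $M$ has at most $\rho$ red edges. Then $r_o(M,P_n)\le n-1+2\rho$ for all $n\ge1$.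
\end{lemma}

\begin{proof}
For $n=1$ the left side is $0$, so let $n\ge2$. Consider a position of height $\ell$ after at least one turn, with $r$ red answers and $f$ free pushes so far. The first named point was a free push, so $f\ge1$. There were $r$ pops, hence $\ell+r$ pushes, and $\ell+r-f$ of these were blue answers. The number of turns is therefore
\begin{equation}\label{eq:turns}
r+(\ell+r-f)\le \ell-1+2r.
\end{equation}
Builder follows the rule until the game ends. A free push is followed by a turn, so turns keep being played. If the game were not over after $n-1+2\rho\geq 1$ turns, then $\ell\le n-1$ and $r\le\rho$ at that moment, and \eqref{eq:turns} would bound the number of turns by $n-2+2\rho$. So the game on $\mathbb Q$ ends within $n-1+2\rho$ turns, and Lemma~\ref{lem:Q} applies.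
\end{proof}

To \emph{play in} an interval $J$ means to name fresh points of $J$ above the top. A red copy of a matching is \emph{exposed} if all its vertices lie above the top. Exposed copies matter because of the following observation.

\begin{lemma}[Covering]\label{lem:cover}
Let $t$ be a stack element, and let there be a red copy of $C$ with all vertices in $(t,u)$. If $t$ is popped by a red edge $tz$ with $z>u$, then $tz$ and this copy form a red $\widehat C$ with all vertices in $[t,z]$, and it is exposed after the pop.
\end{lemma}

\begin{proof}
The edge $tz$ starts before the copy of $C$ and ends after it, and the new top is smaller than $t$.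
\end{proof}

\section{Three small matchings}\label{sec:small}

\begin{example}[Serial matchings]\label{ex:serial}
Play in $\mathbb Q$ until the first red edge $y_1x_1$. The top is now below $y_1$, so Builder can play in $(-\infty,y_1)$ until the next red edge $y_2x_2$, which has $x_2<y_1$. Then he plays in $(-\infty,y_2)$, and so on. The first $k$ red edges form $M_k$, so Lemma~\ref{lem:count} with $\rho=k-1$ gives $r_o(M_k,P_n)\le n+2k-3$, one more than the known bound. The principle is that an exposed copy of $A_2$ leaves room above the top and to its left, where $A_1$ can be built.
\end{example}

\begin{example}[The nested pair]\label{ex:N}
Let $N$ have vertices $a<b<c<d$ and edges $ad$, $bc$. After the first red edge $e=yx$ the top is below $y$. A point $z>x$ threatens to cover $e$, but Painter answers blue and the stack moves past $e$. A point $z\in(y,x)$ threatens to carry the stack inside $e$, but Painter answers red and the new edge crosses $e$. Builder needs a move that threatens in both colors, and a second red edge provides it. Here is the rule, for an interval $J=(\alpha,\beta)$ with the top below $\beta$; it is stopped if a stack element $\le\alpha$ is popped, and we suppose that this does not happen.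
\begin{enumerate}
\item[(i)] Play in $J$ until a red edge $e=yx$ appears.
\item[(ii)] Play in $(\alpha,y)$ until a red edge $f=y'x'$ appears. Then $x'<y$, and the top $t$ is below $y'$.
\item[(iii)] Play in $(y,x)$ until a red edge $g$ appears.
\end{enumerate}
If $g$ pops $t$, then $g$ covers $f$ by Lemma~\ref{lem:cover}. Otherwise the left end of $g$ was pushed during (iii), so $g$ lies in $(y,x)$, inside $e$. In both cases there is a red $N$ in $J$ after three red answers. With $J=\mathbb Q$ and $\rho=2$, Lemma~\ref{lem:count} gives $r_o(N,P_n)\le n+3$.
\end{example}

The edge $f$ \emph{guards} the element $t$: Painter can leave the interval $(y,x)$ only by popping $t$, and $f$ makes this pop lose. The two outcomes differ, however. The copy $\{g,f\}$ is exposed. The copy $\{e,g\}$ need not be, since stack elements pushed in (iii) may remain inside $e$. The next example shows why this matters.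

\begin{example}[Two nested pairs in series]\label{ex:NN}
To force $NN$, run (i)--(iii) on $J=\mathbb Q$. Suppose first that an exposed $N$ appears, with leftmost vertex $p$. Then the rule of Example~\ref{ex:N} on $(-\infty,p)$ gives a second $N$ to its left after three more red answers. Suppose next that the copy is $\{e,g\}$ with $g=y''x''$ inside $(y,x)$, and let $t'<y''$ be the top. If $t'>y$, no point to the left of $e$ can be named, so Builder goes to the right of $e$ and runs the rule on $(x,\infty)$. All stack elements are at most $t'<x$ when he starts. If $t'$ is not popped, three more red answers give a red $N$ in $(x,\infty)$, and together with $\{e,g\}$ a red $NN$. If $t'$ is popped, the red edge is $t'z$ with $z>x>x''$; it covers $g$, and there is an exposed $N$ after at most six red answers in all. So nine red answers suffice, and $r_o(NN,P_n)\le n+15$.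
\end{example}

Three features of this play persist in general. Builder works in an interval, above a stack element whose pop ends the current task. A task has two useful outcomes: an exposed copy of one matching, or a copy of another matching that lies to the left of an interval in which play goes on. And in the second outcome it does not matter how play goes on in that interval, as long as the pop that ends it is progress.

\section{Frames and handovers}\label{sec:frames}

\begin{definition}
A \emph{frame} in a position of the stack game is a pair $(v;J)$, where $v$ is a stack element (possibly $-\infty$), called the \emph{base}, and $J=(a,b)$ is an open interval with $a,b\in\mathbb Q\cup\{\pm\infty\}$ and $v\le a<b$, such that all stack elements above $v$ lie in $J$.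
\end{definition}

In a frame the top equals $v$ or lies in $J$. In both cases it is below $b$, and only finitely many points have been named, so one can play in $J$. If only points of $J$ are named, then $(v;J)$ remains a frame until $v$ is popped, and every red edge drawn before that has both ends in $J$.

We split Builder into two players. \emph{Leader} follows a strategy whose red answers we count. \emph{Client} is arbitrary and his red answers are not counted; in the induction he will be another strategy, which exploits a red copy that Leader has left behind.

\begin{definition}\label{def:strategy}
Let $A,B$ be intersection-free matchings and $c\ge0$ an integer. An \emph{$(A,B)$-strategy of cost $c$} is a rule for Leader that can be started in any position and on any frame $(v;J)$, $J=(a,b)$, of that position. The run \emph{aborts} as soon as $v$ is popped; this takes precedence over everything else. Otherwise, whenever Leader is in control, he does one of three things.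
\begin{itemize}
\item He names a fresh point of $J$ above the top.
\item He declares \emph{success}, which ends the run. This is allowed only if there is an exposed red copy of $A$ with all vertices in $J$.
\item He \emph{hands over} a frame $(w;J')$ with $w\ge v$ and $J'=(a',b')\subseteq J$. This is allowed only if there is a red copy of $B$ with all vertices in $(a,a']$. Then Client plays in $J'$ for as long as $w$ is on the stack, possibly forever. When $w$ is popped, control returns to Leader, unless the run has aborted.
\end{itemize}
Whatever Painter and Client do, at every moment the number of points named by Leader and answered red, plus the number of handovers, is at most $c$.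
\end{definition}

All points named during a run lie in $J$, so $(v;J)$ is a frame throughout the run. A run may last forever, for instance if Painter never answers red. A strategy of cost $c$ is also a strategy of every larger cost, and the bound $c$ holds for a run that is interrupted at any moment. Handovers are counted because the player who serves them will pay for each one.

\begin{example}\label{ex:strategies}
If $A$ is a single edge, Leader plays in $J$ until the first red answer, which pops $v$ or gives an exposed edge in $J$; this is an $(A,B)$-strategy of cost $1$ for every $B$. Example~\ref{ex:NN} contains an $(N,N)$-strategy of cost $4$: run (i)--(iii) on $J=(a,b)$; declare success if $g$ pops $t\ne v$; otherwise hand over $(t';(x,b))$, which is allowed because $\{e,g\}$ lies in $(a,x]$, and declare success if control returns.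
\end{example}

\begin{proposition}\label{prop:main}
Let $h_s=3^{2^s}-1$. For all intersection-free matchings $A,B$ with $|E(A)|+|E(B)|=s$ there is an $(A,B)$-strategy of cost $h_s-1$.
\end{proposition}

\section{Construction of the strategies}\label{sec:induction}

We prove Proposition~\ref{prop:main} by induction on $s$. Let $(v;J)$, $J=(a,b)$, be the starting frame. The run aborts when $v$ is popped, and we do not repeat this at every step.

Leader assembles his strategy from strategies for smaller pairs, run as subroutines on frames $(w;J')$ with $w\ge v$ and $J'\subseteq J$. A point named by a subroutine is a fresh point of $J$ above the top, so Leader may name it as his own. When a subroutine hands over a frame, Leader has two options. He can \emph{pass it on}, handing the same frame to his own Client, if this is allowed for him. Or he can \emph{serve} it, playing the role of Client himself by running another subroutine on that frame. A subroutine all of whose handovers are passed on adds at most its cost to Leader's count. Finally, only the top can be popped. So if a stack element $u$ is popped while Client plays on a frame with base $w\ge u$, then $w=u$, and Leader regains control at that moment unless $u=v$.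

\subsection*{Case 0: $A=\emptyset$ or $B=\emptyset$}
If $A=\emptyset$, Leader declares success at once, at cost $c=0$. If $A\ne\emptyset$ and $B=\emptyset$, he hands over $(v;J)$ at once; control never returns, since the pop of $v$ aborts the run, and $c=1$. In both cases $1+c\le2=h_0\le h_s$.

\medskip
Now let $A,B\ne\emptyset$. By Lemma~\ref{lem:structure}, $A$ is a concatenation, or $B$ is a concatenation, or both have an outer edge. In each case we use strategies for two pairs of total size at most $s-1$, of costs $c_1$ and $c_2$, and we show that the resulting cost $c$ satisfies
\begin{equation}\label{eq:rec}
1+c\le 2+(1+c_1)(1+c_2).
\end{equation}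

\subsection*{Case 1: $A=A_1A_2$ with $A_1,A_2\neq\emptyset$}
As in Example~\ref{ex:serial}, exposed copies are built from right to left. Leader runs an $(A_2,B)$-strategy of cost $c_2$ on $(v;J)$ and passes on its handovers, which are allowed because the frame and $B$ are the same. If it succeeds, there is an exposed red $A_2$ in $J$. Let $p$ be its leftmost vertex. Then $a<p<b$, and $p$ is above the top, so $(v;(a,p))$ is a frame. Leader runs an $(A_1,B)$-strategy of cost $c_1$ on it and passes on its handovers; they are allowed because $(a,p)\subseteq J$ has the same left end $a$. If this succeeds, there is an exposed red $A_1$ in $(a,p)$. The top is still below $p$, so the red $A_2$, whose vertices are all at least $p$, is still exposed, and the two copies form an exposed red $A_1A_2$ in $J$. Leader declares success. The cost is $c\le c_1+c_2$, so $1+c\le(1+c_1)(1+c_2)$.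

\subsection*{Case 2: $B=B_1B_2$ with $B_1,B_2\neq\emptyset$}
Copies that are left behind are built from left to right: a handover provides $B_1$ together with an interval to its right, where $B_2$ can be sought. This is the purpose of handovers. Leader runs an $(A,B_1)$-strategy $\Phi$ of cost $c_1$ on $(v;J)$. If $\Phi$ succeeds, Leader declares success. Whenever $\Phi$ hands over a frame $(w;J')$, $J'=(a',b')$, there is a red $B_1$ in $(a,a']$, and Leader serves it by running an $(A,B_2)$-strategy $\Phi'$ of cost $c_2$ on $(w;J')$.
\begin{itemize}
\item If $\Phi'$ hands over $(w';J'')$, $J''=(a'',b'')$, then there is a red $B_2$ in $(a',a'']$, hence a red $B_1B_2$ in $(a,a'']$. Also $w'\ge w\ge v$ and $J''\subseteq J'\subseteq J$. Leader passes the frame on.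
\item If $\Phi'$ succeeds, there is an exposed red $A$ in $J'\subseteq J$, and Leader declares success.
\item If $w\neq v$ is popped, $\Phi'$ aborts and control returns to $\Phi$.
\end{itemize}
All points named while a handover of $\Phi$ is served lie in $J'$, so $\Phi$ sees a legal Client. If $\Phi$ has received $r$ red answers and made $j$ handovers, then $r+j\le c_1$ and Leader's count is at most $r+jc_2\le c_1(1+c_2)$. So $1+c\le(1+c_1)(1+c_2)$.

\subsection*{Case 3: $A=\widehat C$ and $B=\widehat D$}
An exposed $\widehat C$ arises when an exposed $C$ is covered, and a red $\widehat D$ arises when $D$ is built inside an existing red edge $e$. Painter can disturb the second plan at two moments by popping the base from which Leader plays: when Leader moves inside $e$, and when he moves to the right of $e$ to hand over. Leader therefore guards the base each time with an exposed copy of $C$, so that the pop produces $\widehat C$. In Example~\ref{ex:NN} the edge $g$ was both $D$ and the second guard; in general $D$ is not exposed and the guard must be built separately. By induction there are a $(C,\widehat D)$-strategy of cost $c_1$ and a $(\widehat C,D)$-strategy of cost $c_2$. Figure~\ref{fig:case3} shows the objects constructed.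

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(13,0);
\draw (0.4,0.1)--(0.4,-0.1) node[below]{$a$};
\fill (1.3,0) circle (2pt) node[below=2pt]{$t$};
\fill (3.9,0) circle (2pt) node[below=2pt]{$y$};
\fill (4.5,0) circle (2pt) node[below=2pt]{$z$};
\draw (6.5,0.1)--(6.5,-0.1) node[below]{$a'$};
\fill (7.3,0) circle (2pt) node[below=2pt]{$t'$};
\draw (9.7,0.1)--(9.7,-0.1) node[below]{$b'$};
\fill (10.5,0) circle (2pt) node[below=2pt]{$x$};
\fill (11.7,0) circle (2pt) node[below=2pt]{$z'$};
\draw (12.6,0.1)--(12.6,-0.1) node[below]{$b$};
\draw[red] (2,0.1) rectangle node[black]{$C$} (3.3,0.65);
\draw[red] (4.9,0.1) rectangle node[black]{$D$} (6.1,0.65);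
\draw[red] (7.9,0.1) rectangle node[black]{$C$} (9.2,0.65);
\draw[red,thick] (3.9,0) .. controls (3.9,2.6) and (10.5,2.6) .. node[above,black]{$e$} (10.5,0);
\draw[red,thick,dashed] (1.3,0) .. controls (1.3,1.8) and (4.5,1.8) .. (4.5,0);
\draw[red,thick,dashed] (7.3,0) .. controls (7.3,1.9) and (11.7,1.9) .. (11.7,0);
\end{tikzpicture}
\caption{Forcing an exposed $\widehat C$ or a red $\widehat D$ in $(a,b)$. Boxes are red copies. The red edge $e=yx$ and the copy of $D$ form $\widehat D$. The stack elements $t$ and $t'$ are each guarded by a copy of $C$: popping $t$ by a point $z\in(y,x)$, or $t'$ by a point $z'\in(x,b)$, draws a dashed edge that covers the guard and gives $\widehat C$. The picture shows the case $t'>a'$.}\label{fig:case3}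
\end{figure}

\emph{Step 1: the outer edge.} Leader plays in $J$ until the first red answer, which gives a red edge $e=yx$. If the run has not aborted, then $y\ne v$, so $a<y<x<b$, and all stack elements are below $y$.

\emph{Step 2: the first guard.} The pair $(v;(a,y))$ is a frame. Leader runs a $(C,\widehat D)$-strategy on it and passes on its handovers, which are allowed because $(a,y)\subseteq J$ has left end $a$. If it succeeds, let $t\ge v$ be the top. Then $t<y$, and there is a red $C$ in $(t,y)$.

\emph{Step 3: inside the outer edge.} No stack element lies above $t$, so $(t;(y,x))$ is a frame. Leader runs a $(\widehat C,D)$-strategy $\Phi$ on it.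
\begin{itemize}
\item[(a)] If $\Phi$ succeeds, there is an exposed red $\widehat C$ in $(y,x)\subseteq J$, and Leader declares success.
\item[(b)] Suppose that $t\neq v$ is popped during Step 3 or Step 4. All points named in these steps lie in $(y,x)$, so the red edge is $tz$ with $y<z<x$. Since $t\neq v$ we have $t\in J$, and Lemma~\ref{lem:cover} with $u=y$ gives an exposed red $\widehat C$ in $[t,z]\subseteq J$. Every frame passed on in Step 4 has base at least $t$, so Leader is in control, and he declares success.
\item[(c)] If $\Phi$ hands over $(w;J')$, $J'=(a',b')\subseteq(y,x)$, then there is a red $D$ in $(y,a']$, and $t\le w\le a'<b'\le x$. Leader serves it by Step 4.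
\end{itemize}

At (c) the edge $e$ and the copy of $D$ already form a red $\widehat D$, but its last vertex is $x$, so it only justifies handing over an interval to the right of $x$. Without a guard, Client's first point could be answered red, and this could repeat once for each stack element inside $(y,x)$.

\emph{Step 4: the second guard.} Leader runs a $(C,\widehat D)$-strategy $\Psi$ on $(w;J')$.
\begin{itemize}
\item If $\Psi$ hands over $(w'';J'')$, $J''=(a'',b'')$, then there is a red $\widehat D$ in $(a',a'']\subseteq(a,a'']$, and $w''\ge w\ge t\ge v$ and $J''\subseteq J'\subseteq J$. Leader passes the frame on.
\item If $w$ is popped, $\Psi$ aborts. If $w>t$, control returns to $\Phi$. If $w=t$, then (b) applies or the run has aborted.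
\item If $\Psi$ succeeds, let $t'\ge w$ be the top. There is a red $C$ in $J'\cap(t',\infty)\subseteq(t',x)$. Leader discards the run of $\Phi$ and goes to Step 5.
\end{itemize}

\emph{Step 5: the final handover.} We have $v\le t'<x$, because $t'\in J'$ or $t'=w\le a'<x$. As $t'$ is the top and $x<b$, the pair $(t';(x,b))$ is a frame. The edge $e=yx$ and the red $D$ in $(y,a']$, where $a'<x$, form a red $\widehat D$ in $[y,x]\subseteq(a,x]$. So Leader may hand over $(t';(x,b))$, and he does. If control returns, then $t'\ne v$, so $t'\in J$, and $t'$ was popped by a red edge $t'z'$ with $x<z'<b$. Lemma~\ref{lem:cover} with $u=x$ gives an exposed red $\widehat C$ in $[t',z']\subseteq J$, and Leader declares success.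

\emph{Cost.} Step 1 contributes at most $1$ and Step 2 at most $c_1$. If $\Phi$ has received $r$ red answers and made $j$ handovers, then $r,j\le c_2$, and Steps 3 and 4 contribute at most $r+jc_1\le c_2+c_1c_2$, since each handover of $\Phi$ is followed by one run of $\Psi$. Step 5 contributes $1$. So $c\le2+c_1+c_2+c_1c_2$, which is \eqref{eq:rec}.

\subsection*{The bound}
In Cases 1--3 all pairs used have total size at most $s-1$, and $h_s$ is increasing in $s$, so by induction we may take $1+c_1,\,1+c_2\le h_{s-1}$. Then \eqref{eq:rec} gives
\[
1+c\le2+\bigl(3^{2^{s-1}}-1\bigr)^2=3^{2^s}-2\cdot3^{2^{s-1}}+3\le3^{2^s}-1=h_s,
\]
where the last inequality holds because $2\cdot3^{2^{s-1}}\ge6>4$. This completes the proof of Proposition~\ref{prop:main}. \qed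

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:final}

\begin{proof}
By Lemma~\ref{lem:Q} we may assume that $M$ has no isolated vertices. By Proposition~\ref{prop:main} with $A=B=M$ and $s=2m$, there is an $(M,M)$-strategy of cost $\rho=h_{2m}-1=3^{4^m}-2$. Builder starts with the stack $\{-\infty\}$ and runs it on the frame $(-\infty;(-\infty,\infty))$. The base $-\infty$ is never popped, so the run never aborts. Success and handover both require a red copy of $M$. So, as long as there is no red $M$, the strategy only names points, every red answer is an answer to one of Leader's points, and there are at most $\rho$ of them. Lemma~\ref{lem:count} gives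
\[
r_o(M,P_n)\le n-1+2\bigl(3^{4^m}-2\bigr)\le n+2\cdot3^{4^m}.\qedhere
\]
\end{proof}

\begin{remark}
The size of the constant comes from the product in \eqref{eq:rec}, that is, from the handovers that Leader serves in Cases 2 and 3, and from bounding both factors by $h_{s-1}$. For particular matchings the stack game gives much less: for the nested pair $N$, Theorem~\ref{thm:upper} has $c=2\cdot3^{16}$, while Example~\ref{ex:N} gives $c=3$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CHL}
Felix Christian Clemen, Emily Heath, Mikhail Lavrov,
\emph{Online Ramsey numbers of ordered paths and cycles},
arXiv:2210.05235 (2022).

\end{thebibliography}
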